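# Small dilatations in Goeritz groups of stabilized bridge spheres

## 1. Three unlinked circles

### 1.1 Bridge spheres, Goeritz groups, dilatations

Cut a link by a sphere into two untangled halves and look at all symmetries of the picture that respect the two halves. Each symmetry moves the intersection points of the link and the sphere around on the sphere, and some of these motions are pseudo-Anosov. The subject of these notes is how small the stretch factor of such a motion can be, and how this smallest value changes when the sphere is made to cross the link more and more often near one point.

**Definition (bridge decomposition).** A *trivial $n$-tangle* is a 3-ball with $n$ disjoint properly embedded arcs that are simultaneously parallel into the boundary: there are $n$ disjoint disks, each bounded by one of the arcs together with an arc on the boundary sphere, called a *shadow* of it. An *$n$-bridge decomposition* $(L;S)$ of a link $L\subset S^3$ is a splitting of $(S^3,L)$ along a 2-sphere $S$ transverse to $L$ into two trivial $n$-tangles $(B^+,B^+\cap L)$ and $(B^-,B^-\cap L)$. Then $|S\cap L|=2n$, and $S$ is a *bridge sphere*.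

A round circle cut by a plane (completed by $\infty$) in two points is the trivial knot with its 1-bridge sphere.

**Definition (Goeritz group).** $\mathcal G(L;S)$ is the group of orientation-preserving homeomorphisms of $S^3$ preserving each of $B^+,B^-,L$ setwise, up to isotopy through such maps. Let $\mathrm{MCG}(S,S\cap L)$ be the mapping class group of $S$ with the $2n$ marked points $S\cap L$ (which may be permuted), and $\mathrm{MCG}(B^\pm,B^\pm\cap L)$ the corresponding group for the tangles. Restricting maps to $S$, one has
$$\mathcal G(L;S)=\mathrm{MCG}(B^+,B^+\cap L)\cap\mathrm{MCG}(B^-,B^-\cap L)<\mathrm{MCG}(S,S\cap L).\tag{1}$$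

So an element of $\mathcal G(L;S)$ is a mapping class of the marked sphere that extends to both sides. An isotopy of $(S,S\cap L)$ extends to $(S^3,L)$: damp it out in a collar $S\times[-\eta,\eta]$ in which $L$ is vertical. Hence if the restriction to $S$ of an element of $\mathcal G(L;S)$ is a pseudo-Anosov class, the element is represented by a homeomorphism of $S^3$ that restricts to a pseudo-Anosov *map* of $S$.

A *pseudo-Anosov* (pA) map $f$ of a marked surface preserves two transverse singular measured foliations, stretching one by $\lambda=\lambda(f)>1$ and the other by $1/\lambda$. Singularities are $q$-prongs. One-prongs occur only at marked points, and a regular point counts as a 2-prong. We have $\lambda(f^m)=\lambda(f)^m$. For a subgroup $G$ of a mapping class group, $\ell(G)$ is the minimum of $\log\lambda(f)$ over the pA elements $f\in G$, and $\ell(G)=\infty$ if there are none. For the 1-bridge trivial knot, $\mathrm{MCG}$ of the sphere with two marked points is $\mathbb Z/2$, so $\ell=\infty$.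

We use three textbook facts.

(F1) *Index.* A fixed point of $f$ with $q$ prongs has Lefschetz index $1-q$ if its prongs are fixed and $+1$ if no prong is fixed. Since $f$ preserves orientation it rotates the prongs, so if one prong of either foliation is fixed then all are. In particular every index is at most $1$. On $S^2$ the indices add up to the Lefschetz number $2$.

(F2) *Crossing partitions.* A curve in a punctured sphere is *essential* if both sides contain at least two punctures. If the puncture partitions of two curves *cross* (all four intersections of a side of one with a side of the other contain punctures), then the curves have nonzero geometric intersection number $i(\cdot,\cdot)$, because disjoint curves have nested sides.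

(F3) *Dehn twists.* If $T_c^m$ fixes the class of $\gamma$ for some $m\neq0$, then $i(\gamma,c)=0$.

Here is (F1) in an example. The matrix $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ acts on the torus, and so on its quotient by $x\mapsto -x$, a sphere with four marked 1-prongs (the points with $2x=0$). The map permutes the three nonzero ones cyclically, since modulo $2$ the matrix has order $3$. It fixes the image of $0$, a 1-prong, with index $0$. Other fixed points come from $Ax=x$ (only $x=0$, as $|\det(A-I)|=1$) and from $Ax=-x$ ($\det(A+I)=5$, so four nonzero solutions, that is, two points of the sphere). At these two the map looks like $-A$, no prong is fixed, and the index is $+1$. Total: $0+1+1=2$. Note that this map fixes three points, only one of which is marked.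

**Definition (stabilization at a point).** Let $p\in L\cap S$ and $k\ge1$. Take a small ball $N$ around $p$ such that $N\cap L$ is a single unknotted arc and $N\cap S$ is a properly embedded disk meeting it transversely in $p$ only. The sphere $S_{(p,k)}$ is obtained from $S$ by replacing $N\cap S$ by a disk $D'\subset N$ with the same boundary, isotopic to $N\cap S$ rel boundary in $N$, meeting the arc transversely in $2k+1$ points, such that each of the $2k$ interior subarcs cut off by these points is parallel into $D'$ on its side of $D'$.

So the arc is pushed back and forth through the sphere near $p$. The result is an $(n+k)$-bridge sphere, well defined up to isotopy preserving $L$; it is a $k$-fold stabilization of $S$ at $p$. Stabilizing the 1-bridge trivial knot once gives a circle that crosses the plane four times.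

For sequences, $a_k\asymp b_k$ means that both are positive reals for large $k$ and that $b_k/c<a_k<c\,b_k$ for some constant $c>0$ and all large $k$. Write
$$\ell_k=\ell(\mathcal G(L;S_{(p,k)})).$$
The question, from Hirose, Iguchi, Kin and Koda, "Goeritz groups of bridge decompositions", arXiv:2004.03098 (2020), is: *for any bridge decomposition $(L;S)$ and any $p\in L\cap S$, do we have $\ell_k\asymp\frac1k$?* The relation is quoted there for the trivial knot with its 1-bridge sphere and for the Hopf link with its 2-bridge sphere.

One half is automatic. Penner (1991): on a surface of genus $g$ with $n$ punctures every pA satisfies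
$$\log\lambda\ge\frac{\log2}{12g-12+4n}.\tag{2}$$
As $S_{(p,k)}$ has $2n+2k$ marked points, $\ell_k\ge c/k$ for large $k$. A sensible person therefore looks for maps with $\log\lambda=O(1/k)$ that use the $2k$ new points. For three unlinked circles this stops at a definite obstacle: the points on the two circles *not* being stabilized cannot take part.

### 1.2 The special case

**Special case.** Let $L$ be the 3-component trivial link with its 3-bridge sphere $S$. Then there is $c>0$ with $c\,\frac{\log k}{k}\le\ell_k<\infty$ for all large $k$. In particular $k\,\ell_k\to\infty$, so $\ell_k\not\asymp\frac1k$.

**Step 1: points that a power must fix.** Write $L=K\cup A_1\cup A_2$ with $p\in K$. For $k\ge1$ the sphere $S_{(p,k)}$ meets $K$ in $2+2k$ points and each $A_i$ in two points. An element of the Goeritz group permutes components and preserves their numbers of points on the sphere, so it preserves $K$ and permutes the four points on $A_1\cup A_2$. Hence, for every pA $f$ in the group, $f^{24}$ fixes four points, however large $k$ is.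

**Step 2: three fixed points cost a logarithm.** The input is a theorem on surfaces of genus at least $2$.

**Tsai's theorem** (Geom. Topol. 13 (2009)). For fixed $g\ge2$ there is $c_g\ge1$ such that the least $\log\lambda$ of pA classes of the genus $g$ surface with $n$ marked points (which may be permuted) lies strictly between $\frac{\log n}{c_gn}$ and $\frac{c_g\log n}{n}$, for all $n\ge3$.

We are on a sphere, so we pass to a cover of genus at least $2$ whose degree does not depend on $k$. Three fixed points are what is needed to build it.

**Lemma 1.** There is a universal $c_0>0$ such that if $f$ is a pA homeomorphism of $(S^2,P)$, $|P|\ge4$, fixing three distinct points $y_1,y_2,y_3\in S^2$ (marked or not), then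
$$\log\lambda(f)\ge c_0\frac{\log|P|}{|P|}.$$

*Proof.* Let $Y=\{y_1,y_2,y_3\}$ and let $X\to S^2$ be the branched cover given by
$$\pi_1(S^2\setminus Y)\to H_1(S^2\setminus Y;\mathbb Z/4)\cong(\mathbb Z/4)^2.$$
The loops around $y_1,y_2,y_3$ go to $e_1,e_2,-e_1-e_2$, each of order $4$. So the degree is $16$, each $y_i$ has $16/4=4$ preimages, and
$$\chi(X)=16\cdot(2-3)+3\cdot4=-4,$$
so $X$ has genus $3$. The kernel of the map to $H_1(\,\cdot\,;\mathbb Z/4)$ is a characteristic subgroup, so $f|_{S^2\setminus Y}$ lifts, and the lift extends to $\hat f:X\to X$. The invariant foliations lift too. Over $y_i$ the number of prongs is multiplied by $4$, elsewhere it is unchanged, so any 1-prong upstairs lies over a point of $P$. Hence $\hat f$ is pA on $X$ with marked set the preimage of $P\cup Y$, and $\lambda(\hat f)=\lambda(f)$. The number of marked points is $\hat n=12+16|P\setminus Y|$, so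
$$12\le\hat n\le16|P|+12\le19|P|,$$
the last step because $|P|\ge4$. Since $\log x/x$ decreases for $x\ge e$, Tsai's theorem for $g=3$ gives
$$\log\lambda(f)\ge\frac{\log\hat n}{c_3\hat n}\ge\frac{\log(19|P|)}{19c_3|P|}\ge\frac{\log|P|}{19c_3|P|}.\qquad\square$$

**Step 3: the lower bound.** By Step 1 and Lemma 1, every pA element $f$ satisfies
$$24\log\lambda(f)=\log\lambda(f^{24})\ge c_0\frac{\log(6+2k)}{6+2k}\ge\frac{c_0}{4}\cdot\frac{\log k}{k}\qquad(k\ge3).$$
So $\ell_k\ge\frac{c_0}{96}\frac{\log k}k$.

**Step 4: many Dehn twists in the Goeritz group.** We must still show that pA elements exist, so that $\ell_k$ is not infinite for a trivial reason. Let $s_0,s_1,s_2\subset S$ be disjoint arcs; $K,A_1,A_2$ are the unions of the push-ups and push-downs of $s_0,s_1,s_2$. For $i=1,2$ the arcs $A_i\cap B^\pm$ cobound with $s_i$ disks $\Delta_i^\pm\subset B^\pm$ whose interiors miss $L$. These disks miss $K$, so we may choose $N$ disjoint from them, and the same disks serve for $S_{(p,k)}$. From now on write $S=S_{(p,k)}$, with $k\ge1$ and $6+2k$ punctures.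

Fix $i\in\{1,2\}$ and a collar $S\times[-\eta,\eta]$ in which $L$ is vertical. Slide $A_i\cap B^\pm$ along $\Delta_i^\pm$, by an ambient isotopy rel $S$ supported near the disks and so away from the rest of $L$, into $N(s_i)\times[-\eta/2,\eta/2]$. The end map of this isotopy is the identity on $S$ and preserves $B^\pm$, so the subgroup $\mathcal G<\mathrm{MCG}(S,S\cap L)$ does not change. Now $L\cap(S\times[-\eta,\eta])$ consists of $A_i$ and of vertical segments over the other punctures.

Let $x\notin s_i$ be a puncture, $\varepsilon$ an arc from $s_i$ to $x$ otherwise missing $s_i$ and all punctures, $Q=N(s_i\cup\varepsilon)\supset N(s_i)$ a disk containing exactly the punctures $\partial s_i$ and $x$, and $c=\partial Q$. The disks $c\times[0,\pm\eta]\cup Q\times\{\pm\eta\}$ in $B^\pm$ meet $L$ transversely in exactly one point each, the one over $x$, since $A_i$ stays within height $\eta/2$. In the same way, $\partial N(s_i)$ bounds disks in $B^\pm$ disjoint from $L$.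

If a curve $c$ bounds a disk $E$ in $B^+$ meeting $L$ transversely in at most one point, then a neighborhood $E\times[0,1]$ of $E$ meets $L$ in nothing or in $\{0\}\times[0,1]$, where $E$ is the unit disk with the intersection point as its center. The map $(z,u)\mapsto(e^{2\pi iu}z,u)$ is the identity on $E\times\{0,1\}$, preserves $L$, and restricts to a Dehn twist about $c$ on the annulus $\partial E\times[0,1]\subset S$. Doing this on both sides with the same annulus, we see that $T_c$ lies in both groups on the right of (1). So:

(3) *the Dehn twists about $\partial N(s_i)$ and about all the curves $c$ belong to $\mathcal G(L;S_{(p,k)})$.*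

All these curves are essential: they have two or three punctures on one side and at least $3+2k\ge5$ on the other.

**Step 5: no finite set of curves is preserved.** Suppose $\mathcal G$ preserves a nonempty finite set of isotopy classes of essential curves, and let $\gamma$ be one of them. A power of each twist in (3) fixes $\gamma$, so by (F3) $\gamma$ has zero intersection number with all these curves. As $i(\gamma,\partial N(s_1))=0$ and $N(s_1)$ contains only two punctures, either $\gamma=\partial N(s_1)$, or $\gamma$ can be made disjoint from $N(s_1)$. In the second case let $X$ be the side of $\gamma$ not containing $s_1$. It contains at least two punctures. The other side contains $\partial s_1$ and at least one further puncture, for otherwise $\gamma$ and $\partial N(s_1)$ would cobound an unpunctured annulus. Choose a puncture $x\in X$ and any $\varepsilon$. The partition given by $\{\partial s_1,x\}$ crosses the one given by $X$: $x$ is in both, $\partial s_1$ only in the first, another puncture of $X$ only in the second, the further puncture in neither. So $i(\gamma,c)\ne0$, a contradiction. Hence $\gamma=\partial N(s_1)$, and by the same argument $\gamma=\partial N(s_2)$. These curves enclose different pairs of punctures and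 are not isotopic. This is a contradiction.

**Step 6: a pseudo-Anosov element.** $\mathcal G$ is infinite, as it contains Dehn twists, and irreducible by Step 5. By Ivanov (*Subgroups of Teichmüller Modular Groups*, 1992), an infinite irreducible subgroup contains a pA element. Thus $\ell_k<\infty$ for all $k\ge1$. $\square$

So the relation of the question fails. What changes for a general link?

## 2. Points of $L$ away from the stabilized component

The proof used only how many points of $S$ lie on components not containing $p$. Let $K$ be the component of $L$ containing $p$, let $L'=L\setminus K$, and let
$$b=|S\cap L'|,$$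
an even number. Since $N$ misses $L'$, $|S_{(p,k)}\cap L'|=b$ for all $k$.

**Theorem A.** If $b\ge4$, there is $c=c(L,S)>0$ with $\ell_k\ge c\frac{\log k}k$ for all large $k$ (possibly $\ell_k=\infty$). Hence $\ell_k\asymp\frac1k$ never holds when $b\ge4$. For the 3-component trivial link with its 3-bridge sphere, $b=4$ and $\ell_k<\infty$ for all $k\ge1$.

*Proof.* An element of the Goeritz group permutes the components, preserving their numbers of points on the sphere. For large $k$ the component $K$ has strictly more points on $S_{(p,k)}$ than any other, so:

(4) *for large $k$, $\mathcal G(L;S_{(p,k)})$ preserves $K$ and $L'$.*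

If $f$ is pA in this group, $f$ permutes the $b$ points on $L'$, so $f^{b!}$ fixes at least four points. By Lemma 1, for $k\ge n$,
$$b!\,\log\lambda(f)=\log\lambda(f^{b!})\ge c_0\frac{\log(2n+2k)}{2n+2k}\ge\frac{c_0}{4}\frac{\log k}{k}.$$
So $k\ell_k\to\infty$ or $\ell_k=\infty$, and in either case $\ell_k\not\asymp\frac1k$. The statement about the trivial link was proved in Steps 4–6 above. $\square$

Next comes $b=2$. Now $L=K\cup A$ with $A\cap S=\{a,b\}$ (from here on $b$ is also the name of a point; no confusion will arise). We get two fixed points of $f^2$ and no third. Lemma 1 breaks down exactly in its first line: a connected $d$-fold cyclic cover of the sphere branched over two points has Euler characteristic $d\cdot0+2=2$, so it is again a sphere, where Tsai's theorem says nothing. It has to break down somewhere, since the Hopf link with its 2-bridge sphere has $b=2$ and $\ell_k\asymp\frac1k$ by the quoted result. The rest of these notes shows that a third fixed point can be forced under some hypotheses, and that small dilatations exist when $K$ winds around $A$ like a braid and when $L$ is a knot.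

**Theorem B.** Let $b=2$, so $L=K\cup A$ with $|A\cap S|=2$.
(i) If $K$ is isotopic in $S^3\setminus A$ to a closed braid with axis $A$, then $\ell_k\asymp1/k$.
(ii) If $\mathrm{lk}(K,A)=0$, then $\ell_k\ge c\log k/k$ for some $c>0$ and all large $k$.
(iii) If $S^3\setminus L$ is hyperbolic and $K$ is not a closed braid with axis $A$, then $\ell_k\ge c\log k/k$ for some $c>0$ and all large $k$.

**Theorem C.** If $L=K$ is a knot ($b=0$), then $\ell_k\asymp1/k$ for every bridge sphere $S$ and every $p$.

The case $b=2$, $L$ not hyperbolic, $\mathrm{lk}(K,A)\ne0$, $K$ not braided about $A$ is not treated here, and it is not claimed that the order $\log k/k$ is attained.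

In Theorem B the arcs $A\cap B^\pm$ are trivial 1-tangles, so $A$ is unknotted and $\pi_1(S^3\setminus A)=\mathbb Z$. "Closed braid with axis $A$" means transverse to the disks of a fibration of $S^3\setminus N(A)$ over the circle. In the Hopf link, $K$ is a closed 1-braid with axis $A$, in accordance with (i).

## 3. Linking number zero: a third fixed point from Brouwer's theorem

*Proof of Theorem B (ii).* Write $S$ for $S_{(p,k)}$ with $k$ large, let $f\in\mathcal G(L;S)$ be pA with extension $\hat f$ to $S^3$, and put $g=f^2$, $\hat g=\hat f^2$. By (4), $f$ preserves $K$ and $A$, so $g$ fixes $a$ and $b$. Let $\Sigma=S\setminus\{a,b\}$, an open annulus.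

**Step 1: lift to a plane.** The core of $\Sigma$ is a meridian of $A$ and generates $\pi_1(S^3\setminus A)=\mathbb Z$. So the universal cover of $S^3\setminus A$ restricts over $\Sigma$ to the universal cover $\tilde\Sigma\cong\mathbb R^2$.

**Step 2: a finite invariant set.** As $\mathrm{lk}(K,A)=0$, $K$ is null-homotopic in $S^3\setminus A$. So it lifts to closed curves, which the deck group $\mathbb Z$ permutes simply transitively. A lift of $\hat g$ permutes these curves; composing it with a deck transformation, we get a lift that preserves one of them, $K_0$. Restricted to $\tilde\Sigma$ it is an orientation-preserving homeomorphism of the plane preserving the finite nonempty set $K_0\cap\tilde\Sigma$, so it has a periodic point.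

**Step 3: conclude.** By Brouwer's theorem an orientation-preserving homeomorphism of the plane with a periodic point has a fixed point. Hence $g$ has a fixed point in $\Sigma$, a third one besides $a,b$. Lemma 1 gives $2\log\lambda(f)\ge c_0\frac{\log|S\cap L|}{|S\cap L|}$ with $|S\cap L|=2n+2k$, so $\ell_k\ge c\log k/k$. $\square$

For example, for the 2-component trivial link with its 2-bridge sphere, $\ell_k\ge c\log k/k$.

If $\mathrm{lk}(K,A)\neq0$, the lifts of $K$ are lines and Step 2 has no finite set. We then argue by contradiction: what does a map *without* a third fixed point look like?

## 4. Exactly two fixed points force a uniform drift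

The model is a rotation of an annulus: lifted to the strip, it moves everything in one direction. A pA map with only two fixed points does the same after enough iterations.

**Lemma 2.** Let $g$ be a pA homeomorphism of $S$ fixing $a,b$ and no other point, $\tilde g$ a lift to the universal cover $\tilde\Sigma$ of $\Sigma=S\setminus\{a,b\}$, and $T$ the deck generator. Let $\hat\Sigma$ be the universal cover of the closed annulus obtained by blowing up $a,b$ to circles of directions, and $\theta$ a continuous function on $\hat\Sigma$ with $\theta T=\theta+1$. Then, as $m\to\infty$, $\theta\tilde g^m-\theta\to+\infty$ uniformly or $\theta\tilde g^m-\theta\to-\infty$ uniformly.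

(Near $a$ and $b$ the map $g$ is linear in the flat coordinates of the two foliations, so it acts on directions and $\tilde g$ extends to $\hat\Sigma$.)

*Proof.* **Step 1: no prong at $a$ or $b$ is fixed.** The indices of $a$ and $b$ add up to $2$ and each is at most $1$. So both are $1$, and since $1-q<1$, (F1) says that no prong is fixed.

**Step 2: a weighted graph.** Take a Markov partition (FLP, Exposés 9–10) with rectangles $R_1,\dots,R_M$ and interiors $U_i$, where singular points, marked points and $a,b$ are not in any $U_i$. Let $g$ stretch the horizontal direction. The components $Z$ of $U_i\cap g^{-1}U_j$ are full-height subrectangles of $U_i$ mapped onto full-width subrectangles of $U_j$. They are the edges, from $i$ to $j$, of the transition graph, which is strongly connected. Choose lifts $\tilde U_i\subset\tilde\Sigma$. Near $a$ or $b$ a rectangle spans a bounded range of directions, so the closures of the $\tilde U_i$ in $\hat\Sigma$ are compact and $\theta$ varies by a bounded amount on each. Give $Z$ the weight $d$ if $\tilde g(\tilde Z)\subset T^d\tilde U_j$, where $\tilde Z\subset\tilde U_i$ is the lift. Along a path of total weight $W$, $\theta$ changes by $W+O(1)$, with a constant independent of the path.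

**Step 3: no closed path has weight $0$.** Consider a closed path of length $n$ at $i$ with weight $0$. The points following it form a full-height subrectangle $V$ of $U_i$. In rectangle coordinates $g^n|_V$ has the form $(x,y)\mapsto(\pm\lambda^nx+\text{const},\pm\lambda^{-n}y+\text{const})$ and maps $V$ onto a full-width subrectangle. On closed abstract rectangles, the first coordinate maps a subinterval of $[0,1]$ onto $[0,1]$, and the second maps $[0,1]$ into itself. So there is a fixed point $\mathbf q\in[0,1]^2$. Because the weight is $0$, $\tilde g^n$ maps $\tilde V$ into the same lift $\tilde U_i$.

If $\mathbf q$ maps to a point of $\Sigma$, then by continuity the corresponding point of $\tilde\Sigma$ is fixed by $\tilde g^n$. By Brouwer's theorem $\tilde g$ has a fixed point, so $g$ has a third fixed point: a contradiction.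

If $\mathbf q$ maps to $a$ or $b$, then $\mathbf q\in\partial[0,1]^2$. Suppose $\mathbf q$ lies on a vertical side, say $x=0$. Then $0$ is in the subinterval and is fixed, so the sign is $+$, and the horizontal segment from $\mathbf q$ into the rectangle is carried to itself near $\mathbf q$. If $\mathbf q$ lies on a horizontal side, the same reasoning in the second coordinate shows that the vertical segment from $\mathbf q$ is carried into itself. In either case $\tilde g^n$ fixes a point of a boundary line of $\hat\Sigma$, namely the direction of a prong at $a$ or $b$. On this line $\tilde g$ is an increasing homeomorphism, and for such a map $\tilde g^n(v)=v$ implies $\tilde g(v)=v$. So $g$ fixes a prong, contradicting Step 1.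

**Step 4: all closed paths have weights of one sign.** Suppose there were a closed path of positive weight and one of negative weight. By strong connectivity, going from the first to the second, around it sufficiently often, and back, we get closed paths $c_1,c_2$ through a common vertex with weights $B>0$ and $-C<0$. Then $c_1^{C}c_2^{B}$ has weight $0$, against Step 3.

**Step 5: linear growth.** Say all closed paths have weight at least $1$. Remove simple closed subpaths, which have length at most $M$, from a path of length $m$: at least $(m-M)/M$ of them come off and a path of length less than $M$ remains. So its weight is at least $m/M-\text{const}$. For each $m$ the points following paths of length $m$ are dense, so $\theta\tilde g^m-\theta\ge m/M-\text{const}$ everywhere by continuity. The other sign is symmetric. $\square$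

## 5. Hyperbolic links: drift makes the fiber group finitely generated

*Proof of Theorem B (iii).* Let $X=S^3\setminus L$, $\Gamma=\pi_1(X)$, $\varphi:\Gamma\to\mathbb Z$ the linking number with $A$, and $\Pi=\ker\varphi$. By Mostow–Prasad rigidity $r:=|\mathrm{Out}(\Gamma)|$ is finite. For $f\in\mathcal G(L;S_{(p,k)})$ pA, $k$ large, put $\hat g=\hat f^{2r}$ and $g=f^{2r}$. Then $\hat g$ acts on $\Gamma$ by an inner automorphism, and since $X$ is aspherical, $\hat g\simeq\mathrm{id}_X$. The map $g$ fixes $a,b$. If it fixes a third point, Lemma 1 gives $2r\log\lambda(f)\ge c_0\frac{\log(2n+2k)}{2n+2k}$, as wanted. It remains to show: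

(5) *if $g$ fixes only $a$ and $b$, then $K$ is a closed braid with axis $A$.*

**Step 1: the infinite cyclic cover.** Write $S$ for $S_{(p,k)}$, $P=S\setminus L$. As the tangles are trivial, $\pi_1(P)\to\pi_1(B^\pm\setminus L)$ are onto, so $\pi_1(P)\to\Gamma$ is onto. Let $\tilde X\to X$ be the cover with group $\Pi$ and deck generator $T$, and $\tilde P$ the preimage of $P$. It is connected since $\pi_1(P)\to\Gamma\to\mathbb Z$ is onto. Meridians of $K$ go to $0$ under $\varphi$ and loops around $a$ to $\pm1$, so $\tilde P$ is $\tilde\Sigma$ minus the lifted punctures. Also $\pi_1(\tilde P)\to\Pi$ is onto, since a preimage in $\pi_1(P)$ of an element of $\Pi$ has $\varphi=0$.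

**Step 2: a map homotopic to the identity that drifts.** Lift a homotopy $\mathrm{id}\simeq\hat g$ to $\tilde X$, starting at the identity. By uniqueness of lifts it commutes with $T$. Its end $\tilde G$ is a lift of $\hat g$ with $\tilde G\simeq\mathrm{id}_{\tilde X}$, and $\tilde G|_{\tilde P}$ extends to a lift of $g$ to $\tilde\Sigma$. Choose $\theta$ in Lemma 2 so that $\{\theta=0\}$ is a proper line missing the punctures and $Q=\{0\le\theta\le1\}$ is a fundamental domain for $T$ (cut the annulus along an arc from $a$ to $b$ missing the other punctures). By Lemma 2 some power or inverse power $H$ of $\tilde G$ satisfies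
$$\theta H\ge\theta+1\ \text{ on }\tilde P,\qquad H\simeq\mathrm{id}_{\tilde X}.$$

**Step 3: each half carries all of $\Pi$.** Let $x_0\in\{\theta=0\}$, $\tilde P_{\ge0}=\{\theta\ge0\}\cap\tilde P$, and let $\Pi_+$ be the image of $\pi_1(\tilde P_{\ge0},x_0)$ in $\Pi=\pi_1(\tilde X,x_0)$. We show $\Pi_+=\Pi$. Let $\beta$ be the track of $x_0$ under $\mathrm{id}\simeq H$, $\delta$ a path in $\tilde P_{\ge0}$ from $x_0$ to $H(x_0)$, and $g_0=\beta\delta^{-1}\in\Pi$. For $u\in\Pi$ we have $u=\beta H(u)\beta^{-1}$, so
$$\delta H(u)\delta^{-1}=g_0^{-1}ug_0.\tag{6}$$
As $H(\tilde P_{\ge0})\subset\tilde P_{\ge0}$, (6) gives $g_0^{-1}\Pi_+g_0\subset\Pi_+$. Any $u\in\Pi$ is represented by a loop in $\tilde P$; this loop is compact, so $H^i$ maps it into $\tilde P_{\ge0}$ for large $i$. Iterating (6),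
$$g_0^{-i}ug_0^i=\omega_i\,H^i(u)\,\omega_i^{-1},\qquad\omega_i=\delta H(\delta)\cdots H^{i-1}(\delta)\subset\tilde P_{\ge0},$$
so $g_0^{-i}ug_0^i\in\Pi_+$. Hence $\Pi=\bigcup_ig_0^i\Pi_+g_0^{-i}$, an increasing union. In particular $g_0\in g_0^i\Pi_+g_0^{-i}$ for some $i$; conjugating by $g_0^{-i}$, which does not move $g_0$, gives $g_0\in\Pi_+$. Then every $g_0^i\Pi_+g_0^{-i}$ equals $\Pi_+$, so $\Pi_+=\Pi$. The same argument with $H^{-1}$, which is also homotopic to the identity and satisfies $\theta H^{-1}\le\theta-1$, shows that $\pi_1(\tilde P_{\le0},x_0)\to\Pi$ is onto.

**Step 4: $\Pi$ is finitely generated.** Let $\tau\in\Gamma$ be the class of the projection of a path in $Q\cap\tilde P$ from $x_0$ to $Tx_0$, and $\mathcal U$ a finite set of loops generating $\pi_1(Q\cap\tilde P,x_0)$ (a strip minus finitely many points). The translates of $Q$ are glued along lines, so van Kampen's theorem and Step 3 give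
$$\Pi=\langle\tau^iu\tau^{-i}:i\ge0,\,u\in\mathcal U\rangle=\langle\tau^iu\tau^{-i}:i\le0,\,u\in\mathcal U\rangle.$$
(The lower half consists of the translates with $i\le-1$; including $i=0$ does no harm.) By the first equality and finiteness of $\mathcal U$ there is $M$ with $\tau^{-1}u\tau\in E:=\langle\tau^iu'\tau^{-i}:0\le i\le M,\,u'\in\mathcal U\rangle$ for all $u\in\mathcal U$. Then $\tau^{-1}E\tau\subset E$: generators with $i\ge1$ go to generators, those with $i=0$ go into $E$ by the choice of $M$. So $\tau^{-i}u\tau^i\in E$ for all $i\ge0$, and by the second equality $\Pi=E$.

**Step 5: a fibration by disks.** By Stallings' theorem (1962) the compact core of $X$, which is irreducible, fibers over $S^1$ inducing $\varphi$, with connected fiber, and the fibration restricts to fibrations of the boundary tori. Since $\varphi(\mu_K)=0$ for the meridian, the fiber meets the torus of $K$ in meridians. Since $\varphi(\mu_A)=1$ and $\varphi(\lambda_A)=0$ for the longitude $\lambda_A$, it meets the torus of $A$ in one longitude. Filling $K$ back in, we cap off the fibers by meridian disks and get a fibration of $S^3\setminus N(A)$ with fibers transverse to $K$ and with fundamental group $\ker(\pi_1(S^3\setminus A)\to\mathbb Z)=1$. So the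 fibers are disks and $K$ is a closed braid with axis $A$. This proves (5) and Theorem B (iii). $\square$

The rest of the notes proves the upper bounds in Theorems B (i) and C. For this we must *construct* maps, for all large $k$ and for an arbitrary bridge sphere. First we show that the bridge sphere does not matter after enough stabilization.

## 6. Marked diagrams and stable uniqueness of bridge positions

### 6.1 Positions and markings

We treat two cases together. In the knot case put $F_0=S$; in the case $L=K\cup A$ put $F_0=S\setminus\{a,b\}$. Removing one point of each side off $K$ (and off parallelism disks) in the first case, and $A$ in the second, we get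
$$F_0\times\mathbb R,\qquad S\cap(F_0\times\mathbb R)=F_0\times0.$$
In the second case this holds because $(B^\pm,A\cap B^\pm)$ are trivial 1-tangles, so $(S^3,S,A)$ is modeled on the $xy$-plane and the $z$-axis in $\mathbb R^3\cup\infty$.

**Definition (position).** A *position* is a knot in $F_0\times\mathbb R$ transverse to $F_0\times0$ whose arcs above are simultaneously parallel into $F_0\times0$, and likewise its arcs below. Two positions are *equivalent* if they are related by a compactly supported isotopy of $F_0\times\mathbb R$ preserving $F_0\times0$.

A bridge sphere of $K$, or of $K\cup A$, gives a position of $K$. Conversely a position of $K$ makes $S$ a bridge sphere. In the second case $A$ has to be included in the trivial tangles: disjoint shadows do not separate $a$ from $b$, so there is an arc $\alpha$ from $a$ to $b$ missing them, and $\alpha\times[0,\pm\infty]$ is a parallelism disk for $A\cap B^\pm$ once the arcs of $K$ lie over their shadows. The end map of an equivalence conjugates the Goeritz groups by a homeomorphism of punctured spheres, so equivalent positions have equal $\ell$.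

**Definition (marking).** A *marking* of a knot diagram $D\subset F_0$ is a set of $2N\ge2$ points of $D$ off the crossings, cutting $D$ into arcs labeled alternately $+,-$, such that at each crossing the overstrand is in a $+$ arc and the understrand in a $-$ arc.

Lift the $\pm$ arcs above and below $F_0\times0$, with height zero exactly at the marks. This is a position, because no two $+$ arcs cross and no two $-$ arcs cross, so projections are shadows. For instance a figure-eight shaped diagram of the trivial knot, with one crossing and two loops, needs an odd number of marks on each loop. One mark on each loop gives a 1-bridge position. The usual three-crossing diagram of the trefoil is alternating, so there is a mark between any two successive crossing passages and $N\ge3$.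

Conversely every position comes from a marked diagram: choose shadows of the upper arcs and of the lower arcs, transverse to each other, slide the arcs along the parallelism disks to lie just above, respectively below, the shadows, and rotate slightly near the marks so that the union of shadows is a smooth curve.

### 6.2 Two ways to move a marked diagram

(P) *Isotoping the $+$ shadows rel marks through disjoint embedded arcs, or independently the $-$ shadows, does not change the position up to equivalence.*

Indeed the isotopy of $+$ shadows extends to an isotopy $\psi_\tau$ of $F_0$ fixing the marks (every mark is an end of a $+$ shadow). Arrange the $+$ arcs to be vertical below a small height and then apply $(x,z)\mapsto(\psi_{\tau\chi(z)}(x),z)$ on the upper side, with $\chi$ going from $0$ at $z=0$ to $1$. This is rel $F_0\times0$ and does not touch the lower side.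

(T) *Let a diagram and its marks move smoothly for $t\in[0,1]$, the diagram by isotopy except for finitely many triple points of Reidemeister moves RIII; marks may pass crossings. Give marks the sign $0$. Suppose that at no crossing and time*
$$\text{(sign of over)}\le0\le\text{(sign of under)},$$
*and that at triple points the signs of (top, middle, bottom) are $(+,-,-)$. Then there are heights making the lifts $K_t$ an isotopy of knots transverse to $F_0\times0$, hence induced by an ambient isotopy preserving $F_0\times0$. If the data are periodic in $t$, the heights can be chosen periodic.*

*Proof of (T).* Fix functions $u_t$ on the circle, smooth in $t$, with the given signs and simple zeros exactly at the marks. We look for heights $h_t=u_t\phi_t$ with $\phi_t>0$. At a crossing with over parameter $o$ and under parameter $v$ the condition is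
$$u_t(o)\phi_t(o)>u_t(v)\phi_t(v).$$
For fixed $t$ this is linear in $\phi_t$, so the admissible $\phi_t$ form a convex set. It is not empty. Away from triple points different crossings involve different parameters, and each permitted pair of signs $(+,-),(0,-),(+,0),(+,+),(-,-)$ can be satisfied: the first three always hold, for $(+,+)$ take $\phi(o)$ large, for $(-,-)$ take $\phi(v)$ large. At a triple point with signs $(+,-,-)$ take the bottom height below the middle one. An admissible $\phi$ stays admissible for nearby times, as crossing parameters move continuously (through triple points too). So a partition of unity in $t$ gives a smooth admissible family, periodic if the data are. The resulting knots are embedded, and they are transverse to $F_0\times0$ because the zeros of $h_t$ are simple. Adjusting velocities along $K_t$ so that intersection points move within $F_0\times0$, isotopy extension gives the ambient isotopy. $\square$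

Convexity also shows that any two height functions for the same marked diagram give equivalent positions, so heights at the ends may be prescribed.

### 6.3 Stable uniqueness

**Lemma 3.** (1) Two markings of $D$ with the same number of marks are equivalent; adding $2k$ marks near a mark is $k$-fold stabilization. (2) If $D,D'$ are diagrams of isotopic knots in $F_0\times\mathbb R$, then for all large $N$ any markings of $D,D'$ with $2N$ marks are equivalent.

*Proof of (1).* If $D$ has no crossings, marks slide freely along it. Otherwise call the pieces of $D$ between successive crossing passages edges. The number of marks on an edge is odd if and only if its two end passages are of different type, since over passages lie in $+$ arcs and under passages in $-$ arcs. If an edge has at least two marks, place the last two close together and slide them across the next passage. At an over passage the signs (over, under) run through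
$$(+,-),(0,-),(-,-),(0,-),(+,-),$$
at an under passage through
$$(+,-),(+,0),(+,+),(+,0),(+,-).$$
All are permitted in (T). As $D$ is one closed curve, we can move all excess pairs to one chosen edge. Then the number of marks on every edge is determined by parity and by the total, and within an edge marks slide freely. The statement about stabilization is the definition: $2k$ extra marks near $p$ push the arc back and forth through $F_0\times0$ along itself.

*Proof of (2).* An equivalence carries a stabilization at a point to a stabilization at the image point. So by (1) and Reidemeister's theorem on surfaces it suffices, for one Reidemeister move $D\to D'$, to find equivalent markings with the same number of marks. By adding pairs of marks we may prescribe signs on short crossing-free subarcs.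

*RI.* In a small disk $U$ let the strand of $D$ have exactly one mark $x$, with signs before and after $x$ those required by the first and second passage of the kink. In $D'$ put $x$ on the loop of the kink. In both cases $U$ contains one piece of a $+$ arc and one of a $-$ arc, each an embedded arc from a fixed boundary point to $x$. Such arcs in a disk are unique up to isotopy rel endpoints, so (P), applied to the $+$ and to the $-$ shadows separately, gives the equivalence.

*RII.* Put the over segment in a $+$ arc and the under segment in a $-$ arc. The move is an isotopy of $+$ shadows, so (P) applies.

*RIII.* Let the top strand be $+$ and the bottom strand $-$, without marks in the disk of the move. The middle strand has to be $-$ at the top strand and $+$ at the bottom strand. Let it be $+$ except between two marks adjacent to its crossing with the top strand. Move the top strand, together with these two marks, across the middle/bottom crossing. There the signs (middle, bottom) run through $(+,-),(0,-),(-,-),(0,-),(+,-)$, at the triple point the signs are $(+,-,-)$, and the other two crossings keep $(+,-)$. So (T) applies. $\square$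

Isotopic knots in $S^3$ are isotopic in $S^2\times\mathbb R$, by general position with respect to two points. Consequently, in the situation of Theorem C or B (i), $\ell_k$ depends for large $k$ only on the number $2N$ of points of $K$ on the sphere, and $N-k$ is constant. By Penner's bound (2) the lower bound $\ell_k\ge c/k$ always holds. So both statements follow once we prove:

(7) *there is $C$ such that for every large $N$, for one marked diagram with $2N$ marks of a knot isotopic to $K$ in $F_0\times\mathbb R$, we have $\ell\le C/N$.*

We take a closed braid diagram in an annulus. For Theorem C it exists by Alexander's theorem, and the annulus lies in $F_0=S^2$. For B (i) it exists by hypothesis, and $F_0$ is the annulus.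

## 7. The conveyor map

The motion we want: all marks travel along the braid diagram in the direction of the braid, like parcels on a conveyor belt, each moving forward to the place of a later one. The difficulty is the crossings. When a mark passes one, (T) has to hold, and this is a matter of timing.

Let $\mathbb A=\mathbb R/\mathbb Z\times(0,1)=S\setminus\{a,b\}$ with coordinates $(\theta,r)$ and let $A$ be the corresponding axis, $S^3\setminus A=\mathbb A\times\mathbb R$. Let
$$\hat K:\mathbb R/w\mathbb Z\to\mathbb A,\qquad\hat K(s)=(s\bmod1,r(s)),$$
be a closed $w$-braid diagram of $K$, $w\ge1$, with all crossings at angles in $\frac1q\mathbb Z$ for some integer $q\ge1$ (move the crossings to rational angles). Each crossing has over and under parameters $s_o,s_u\in\frac1q\mathbb Z$.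

**Step 1: the timetable.** Choose a crossing-free parameter interval $J=(\sigma_-,\sigma_+)$ of length less than $1$, and smooth $E,O:\mathbb R\to\mathbb R$ with $E',O'>0$, $E<O<E+1$,
$$E(s+w)=E(s)+N,\qquad O(s+w)=O(s)+N,$$
$$\begin{aligned}&E\equiv\tfrac18,\ O-E=\tfrac14\ \text{ at over parameters},\\ &E\equiv\tfrac78,\ O-E=\tfrac34\ \text{ at under parameters}\pmod1,\end{aligned}\tag{8}$$
and $E(\sigma_+)-E(\sigma_-)\ge100$. This is possible for every $N\ge N_1$: choose $O-E$ first, $w$-periodic with the prescribed values, then $E$ with $E'>\max|(O-E)'|$ and the prescribed residues at the finitely many crossing parameters, and put the remaining increase on $J$. Note $N\ge100$.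

At time $t$ let the marks be the points $\hat K(s)$ with $E(s)\equiv t$ or $O(s)\equiv t$ mod $1$. There are $2N$ of them, moving in the direction of increasing $s$. At fixed $s$ the strand is $-$ for $t\in(E(s),O(s))$ and $+$ for $t\in(O(s),E(s)+1)$, mod $1$.

**Step 2: the crossings.** At a crossing the over sign is $\le0$ exactly for $t\in[\frac18,\frac38]$, by (8). The under sign is $\ge0$ exactly for $t\in[O,E+1]$, which is $[\frac78+\frac34,\frac78+1]\equiv[\frac58,\frac78]$. These are disjoint, so (T) applies, with a diagram that does not move. We obtain an isotopy $K_t$ in the complement of $A$, transverse to $S$, with $K_{t+1}=K_t$, and an ambient isotopy $\Phi_t$ of $S^3$ preserving $S,B^\pm$, fixed near $A$, with $\Phi_t(K_0)=K_t$ and $\Phi_{t+1}=\Phi_t\Phi_1$ (use a time-periodic vector field). At $t=0$ every crossing has signs $(+,-)$, so $K_0$ is the position of a marked diagram with $2N$ marks.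

So $\Phi_2\in\mathcal G(K\cup A;S)$. (The reason for going around twice will appear in Section 8.) Put $F=S\setminus((K_0\cap S)\cup\{a,b\})$. The restriction of $\Phi_2$ to $F$ is the monodromy of the fibration
$$M_\Lambda=(\mathbb A\times\mathbb R/2\mathbb Z)\setminus\Lambda\xrightarrow{\ t\ }\mathbb R/2\mathbb Z,\qquad\Lambda=\{(\hat K(s),t):t\equiv E(s)\text{ or }O(s)\bmod1\}.$$

**Step 3: one 3-manifold for infinitely many $N$.** Fix such $(E_0,O_0)$ with $N=N_0$ and link $\Lambda_0$. For $j\ge0$ put
$$E_j=E_0+2qjs,\qquad O_j=O_0+2qjs.$$
At crossing parameters $s\in\frac1q\mathbb Z$, so $2qjs\in2\mathbb Z$ and (8) persists. All other conditions hold with $N_j=N_0+2qjw$. The links are $\Lambda_j=\Psi_j(\Lambda_0)$, where $\Psi_j(\theta,r,t)=(\theta,r,t+2qj\theta)$ is a well-defined homeomorphism of $\mathbb A\times\mathbb R/2\mathbb Z$, since $2qj$ is even. Put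
$$\mathsf a=[dt/2],\quad\mathsf b=[d\theta]\in H^1(M_{\Lambda_0};\mathbb Z).$$
As $\Psi_j^*(dt/2)=\frac12(dt+2qj\,d\theta)$, the manifold $M_{\Lambda_0}$ fibers in the class $\mathsf a+qj\,\mathsf b$, and the monodromy is the map $\Phi_2$ for $(E_j,O_j)$.

This suggests that the dilatations for all $j$ can be controlled together, by looking at one manifold. But the conveyor alone is not enough. For $w=1$, $r$ constant, $E=Ns$, $O=Ns+\frac12$, the $2N$ marks are equally spaced and just rotate, so $\Phi_2$ acts on $F$ as a rotation of finite order and is not pA. We have to add something, without leaving the Goeritz group.

## 8. Twists around three consecutive marks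

The curve around three consecutive marks on $\hat K$ will turn out to bound, on either side, a disk meeting $K$ once, so its Dehn twist is available, exactly as in Section 1.2. We insert such twists into the conveyor motion. In the 3-manifold this is surgery. We want the surgered manifold to fiber in *all* the classes $\mathsf a+qj\mathsf b$ at once, so the surgery curves must be placed with care.

**Step 1: labels.** On $\mathbb R\times\mathbb R\ni(s,t)$ let $\ell_{2i}=\{t=E_0(s)+i\}$ and $\ell_{2i+1}=\{t=O_0(s)+i\}$, $i\in\mathbb Z$. Each is the trajectory of a mark; "mark $i$" is the one on $\ell_i$. We have
$$(s+w,t)\in\ell_i\iff(s,t)\in\ell_{i+2N_0},$$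
and $t\mapsto t+2$ changes labels by $4$. So the punctures of $F$ on $K$ are the labels mod $2N_0$. At a fixed time smaller labels are ahead (larger $s$). Let $\nu(s,t)$ be the function, piecewise linear in $t$, with $\ell_i=\{\nu=i\}$. It is increasing in $t$ and decreasing in $s$, $\nu(s,t+1)=\nu(s,t)+2$, and
$$|\nu-2(t-E_0)|\le1.\tag{9}$$
For (9), at $t=E_0+i$ both terms are $2i$; at $t=O_0+i$ they are $2i+1$ and $2i+2(O_0-E_0)\in(2i,2i+2)$; in between interpolate.

**Step 2: placing the curves.** Let $R\in\{2,3\}$, $R\equiv N_0$ mod $2$. Choose $s_1<\dots<s_R$ in $J$ such that consecutive $E_0$-values of $\sigma_-,s_1,\dots,s_R,\sigma_+$ differ by at least $20$. Put $e_i=2i$ for $1\le i\le R$, and for all $i\in\mathbb Z$ let $s_{i+R}=s_i+w$ and $e_{i+R}=e_i-2N_0$. Then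
$$e_{i+1}\equiv e_i+2\pmod4\quad\text{for all }i\in\mathbb Z.\tag{10}$$
Only $i=R$ (up to periodicity) needs a check: $e_{R+1}-(e_R+2)=(2-2N_0)-(2R+2)=-2(N_0+R)\equiv0$ mod $4$. This parity bookkeeping is why we use period $2$, under which labels are defined mod $4$.

Let $z_i\in\ell_{e_i+1}$ be the point with $s=s_i$. For $x,y\ge0$, $x+y=1$, let $\kappa_i^{(x,y)}$ be the segment through $z_i$ of the line $\{x\,dt+y\,ds=0\}$ on which $e_i-\frac12\le\nu\le e_i+\frac52$. Along the line, $s$ and $t$ move in opposite directions (weakly), so $\nu$ is strictly monotone, and $\kappa_i$ meets exactly $\ell_{e_i},\ell_{e_i+1},\ell_{e_i+2}$, once each and transversely.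

**Step 3: the segments are short.** From $z_i$ to a point of $\kappa_i$ the quantities $t$ and $-E_0$ change in the same direction, and by (9) $t-E_0$ changes by at most $\frac12(\frac32+2)<2$. So the $s$-extent of $\kappa_i$ lies in $\{|E_0(s)-E_0(s_i)|<2\}\subset J$. If $(s',t')$ and $(s'',t'')$ are the ends with $t'\ge t''$, $s'\le s''$, then
$$3=\nu(s',t')-\nu(s'',t'')\ge\nu(s',t')-\nu(s',t''),$$
and since $\nu$ increases by $4$ when $t$ increases by $2$, $t'-t''<2$. So $\kappa_i$ embeds in $J\times\mathbb R/2\mathbb Z$, and for different $i\in\{1,\dots,R\}$ these arcs are disjoint.

Thicken $\kappa_i^{(x,y)}$ by $|r-r(s)|\le\varepsilon$ to a disk $D_i^{(x,y)}\subset\mathbb A\times\mathbb R/2\mathbb Z$. It lies in a leaf of $x\,dt+y\,d\theta$ and meets $\Lambda_0$ in three points, as only one strand of $\hat K$ is near $\hat K(J)$. Let $C_i^{(x,y)}=\partial D_i^{(x,y)}$. As $(x,y)$ varies, these curves move by an isotopy in the complement of $\Lambda_0$ carrying disk framing to disk framing, which is also the leaf framing.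

**Step 4: surgery keeps all the closed 1-forms.** For $m\ge1$ let $M'=M'_m$ be obtained from $M_{\Lambda_0}$ by $-1/m$ surgery on all $C_i$ with respect to the disk framings, and let $W=M_{\Lambda_0}\setminus\bigcup C_i$. The forms $dt,d\theta$ are defined on all of $\mathbb A\times\mathbb R/2\mathbb Z$, where $C_i$ and its meridian are null-homologous, so $\mathsf a,\mathsf b$ vanish on the meridians of $C_i$ and on the pushed-off $C_i$. Hence they extend to $M'$. Now $-1/m$ surgery relative to the leaf framing, on a curve in a leaf of a nowhere zero closed 1-form, amounts to cutting along an annulus in the leaf and regluing by an $m$-fold twist of that annulus. This maps the leaf to itself and preserves the form. Using the position $C_i^{(x,y)}$ for the form $x\,dt+y\,d\theta$ (whose class is $2x\mathsf a+y\mathsf b$), we get: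

(11) *every class $x\mathsf a+y\mathsf b$ with $(x,y)\in[0,\infty)^2\setminus0$ on $M'$ is represented by a nowhere zero closed 1-form, nonvanishing on the boundary tori.*

For the boundary: both $t$ and $\theta$ increase along $\Lambda_0$, so the forms are positive along it, and they are nonzero on the tori at $a,b$, which have coordinates $(\theta,t)$.

**Step 5: the monodromies $f_j$.** The class $\mathsf a+qj\mathsf b$ on $M'$ is the class of a fibration with fiber $F$ (with $2N_j$ marks). Under $\Psi_j$, the disks $D_i^{(x,y)}$ with $x:y=1:2qj$ go to disks in levels of $t$. So the monodromy $f_j$ is the motion $\Phi$ for $(E_j,O_j)$ over $0\le t\le2$ with twists $T_c^{\pm m}$ inserted at certain times, where $c=\partial D$ and $D\subset S$ is a strip along $\hat K$ over part of $J$ containing exactly three consecutive marks.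

**Step 6: $f_j\in\mathcal G(K\cup A;S)$.** Over $D$ the only strand of $K_t$ is a graph over the core of $D$. It has three marks, so its signs are $+-+-$ or $-+-+$, and it leaves $D$ at one end with sign $+$ and at the other with sign $-$. For large $H$ the disk $\partial D\times[0,H]\cup D\times H$ in $B^+$ meets $K_t$ exactly once, transversely, at the $+$ end; the mirror disk in $B^-$ meets it once at the $-$ end. Both are disjoint from $A$. As in Step 4 of Section 1.2, twisting along these disks shows that $T_c$ extends to $S^3$ preserving $B^\pm$, $K_t$ and $A$. So $f_j$ extends.

It remains to make the $f_j$ pseudo-Anosov with small dilatation. For that we need hyperbolicity.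

## 9. Hyperbolicity of the drilled manifold $W$

Consider the fibration $t$ of $M_{\Lambda_0}$ with fiber $F$ and the curves $C_i=C_i^{(1,0)}$ at the levels $t_i=O_0(s_i)+e_i/2$, which are distinct mod $2$ after perturbing the $s_i$. Trivialize the infinite cyclic cover as $F\times\mathbb R$ by $\Phi$. The lifts of the $C_i$ give curves $C_\beta\subset F$, one at each of a discrete set of levels $t_\beta$. Here
$$\beta=(i,e),\quad e\equiv e_i\bmod4,\qquad t_\beta=O_0(s_i)+e/2,$$
with $(i,e)$ and $(i+R,e-2N_0)$ identified, and $C_\beta$ encloses the marks $e,e+1,e+2$, located near $s_i$ at time $t_\beta$. "Enclosed" means on the side without $a,b$. For a curve $\gamma$ in $F$ write $\gamma_t=\Phi_t(\gamma)$ for it seen at time $t$. A curve around a single puncture is called peripheral. As $J$ has length less than $1\le w$, marks simultaneously in $J$ are distinct.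

### 9.1 The curves $C_\beta$ meet everything

**Claim (a).** If $\gamma\subset F$ is essential and non-peripheral, then $i(\gamma,C_\beta)\ne0$ for some $\beta$.

*Proof.* Suppose not.

**Step 1: a chain of strips at each time.** By (10) and $R\ge2$, for every even $e$ there is $\beta=(1,e)$ or $(2,e)$. Suppose at time $t$ the marks $e,e+1,e+2$ all lie in $J$, and let $D_e(t)$ be a strip around them with boundary $c_e(t)$. Marks move monotonically, so between $t_\beta$ and $t$ these three stay in $J$; the strip moves along with them and contains no other mark. So $c_e(t)$ is the image of $C_\beta$ under the motion, and $i(\gamma_t,c_e(t))=0$.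

At time $t$ these strips form a long chain. Neighbors $c_e,c_{e+2}$ share mark $e+2$ and meet twice; this is minimal, because their partitions cross. Other pairs are disjoint, and there are no triple points. Hence $\gamma_t$ can be isotoped off all of them at once: of any three of these curves two are disjoint, so such a system of pairwise non-isotopic curves in minimal position is ambient isotopic to the system of its geodesics, which the geodesic of $\gamma_t$ misses. (It is not equal to one of them, since each $c_e$ meets a neighbor.) So $\gamma_t$ lies in a complementary region. The regions inside $\Delta(t)=\bigcup_eD_e(t)$ are disks with one mark, except the two end regions, which have two.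

**Step 2: not in an end region.** If $\gamma_t$ encloses exactly the two front marks $e,e+1$, then mark $e-2$ is not in $J$ (otherwise the strip $D_{e-2}(t)$ would be in the chain). Mark $e$ has $E_0=t-e/2$ and mark $e-2$ would have $E_0=t-e/2+1$, so $t-e/2$ is between $E_0(\sigma_+)-1$ and $E_0(\sigma_+)$. At time $t-10$ the marks $e-2,e-1,e,e+1$ have $E_0$-values between $E_0(\sigma_+)-12$ and $E_0(\sigma_+)-9$, so all are in $J$. The sets $\{e,e+1\}$ and $\{e-2,e-1,e\}$ cross, so $i(\gamma_{t-10},c_{e-2}(t-10))\ne0$, a contradiction. (The set of marks that $\gamma_t$ encloses does not depend on $t$.) At the rear end, $\gamma_t$ would enclose exactly $e+1,e+2$; at time $t+10$ the marks $e+1,\dots,e+4$ are in $J$ and $\{e+1,e+2\}$ crosses $\{e+2,e+3,e+4\}$.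

**Step 3: all marks are on one side.** So for every $t$, $\gamma_t$ can be isotoped off the disk $\Delta(t)$. Any two consecutive marks $i,i+1$ are at some time both in $\Delta(t)$, for instance when they are near the middle of $J$. So all marks are on one side of $\gamma$. Since $\gamma$ is essential and non-peripheral, the other side contains exactly $a$ and $b$, and $\gamma_t=\partial N(\delta_t)$ for an arc $\delta_t=\Phi_t(\delta_0)$ from $a$ to $b$. As $\Delta(t)$ is connected and contains marks, $\delta_t$ is isotopic rel punctures to an arc disjoint from $\Delta(t)$.

**Step 4: contradiction in the universal cover of the annulus.** Lift to $\mathbb R\times(0,1)$. Take a lift $\tilde\delta_t$ varying continuously with $t$, and the lift $s\mapsto(s,r(s))$, $s\in\mathbb R$, of $\hat K$ with its marks $i\in\mathbb Z$. The side of $\tilde\delta_t$ on which mark $i$ lies is independent of $t$. At a time when marks $i,i+1$ are in the lift of $\Delta(t)$ over $J$, they are on the same side, because $\tilde\delta_t$ is isotopic in the complement of the lifted marks to an arc disjoint from that connected set. Every $i\in\mathbb Z$ has such a time, so all marks $i\in\mathbb Z$ are on the same side. But $\tilde\delta_0$ has bounded $\theta$-extent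 (take $\delta_0$ straight near $a,b$), so marks with $s\to-\infty$ are on its left and marks with $s\to+\infty$ on its right. This is a contradiction. $\square$

### 9.2 Each $C_\beta$ is hit before it can recur

**Claim (b).** For each $\beta$ there is $\beta'$ with $t_{\beta'}>t_\beta$, $i(C_\beta,C_{\beta'})\ne0$, and no $C_{\beta''}$ with $t_\beta<t_{\beta''}<t_{\beta'}$ is isotopic to $C_\beta$.

*Proof.* Let $\beta=(i,e)$ and $\beta'=(i+1,e-2)$, which exists by (10). Then $t_{\beta'}-t_\beta=O_0(s_{i+1})-O_0(s_i)-1>0$, as $E_0(s_{i+1})-E_0(s_i)\ge20$ and $0<O_0-E_0<1$. The sets $\{e,e+1,e+2\}$ and $\{e-2,e-1,e\}$ cross (labels are mod $2N_0\ge200$), so $i(C_\beta,C_{\beta'})\ne0$. At $t_\beta$ mark $e+1$ is at $s_i$. At $t_{\beta'}$ mark $e-1$ is at $s_{i+1}$ and mark $e+1$ is behind it. So between the two levels mark $e+1$ lies strictly between $s_i$ and $s_{i+1}$. Suppose $C_{\beta''}$, at a level in between, is isotopic to $C_\beta$. Then it encloses mark $e+1$, which at that time is near the place $s_{i''}$ of $\beta''=(i'',e'')$ (within $2$ in $E_0$-value; we choose the representative of $\beta''$ so that the label is $e+1$ itself). As the places are at least $20$ apart, $i''\in\{i,i+1\}$, and $e''\in\{e-1,e,e+1\}$. If $i''=i$,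 then $e''\equiv e$ mod $4$, so $e''=e$ and $\beta''=\beta$, which is excluded. If $i''=i+1$, then $e''\equiv e+2$ mod $4$, impossible. $\square$

### 9.3 Tori in $W$

**Lemma 4.** $W$ is hyperbolic of finite volume.

*Proof.* We work in compact cores, with $\bar F$ the compact core of $F$.

**Step 1: cutting $W$ into products.** Let $\Sigma_i$ be the fiber through $C_i$ minus an open annular neighborhood of $C_i$, $\Sigma=\bigcup\Sigma_i$. As $C_i$ is essential, each component of $\Sigma_i$ is $\pi_1$-injective in the fiber, which is $\pi_1$-injective in $M_{\Lambda_0}$. So $\Sigma$ is incompressible in $W$. Cutting $W$ along $\Sigma$ gives pieces $\bar F\times I$ between consecutive levels. These are handlebodies, so $W$ is irreducible.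

**Step 2: a torus becomes annuli.** Let $\mathcal T\subset W$ be an incompressible torus meeting $\Sigma$ minimally. $\mathcal T\cap\Sigma\ne\emptyset$, because $\pi_1$ of a piece is free and contains no $\mathbb Z^2$. By incompressibility, irreducibility and minimality all curves of $\mathcal T\cap\Sigma$ are essential (bound no disk) in $\mathcal T$ and in $\Sigma$: a curve bounding a disk in one bounds a disk in the other, and an innermost such pair gives a sphere, which bounds a ball, across which one could remove the curve. So $\mathcal T$ is cut into incompressible annuli in the pieces. By Waldhausen (Ann. of Math. 87 (1968), §3), an incompressible annulus $Y\subset\bar F\times I$ with $\partial Y\subset\bar F\times\partial I$ is isotopic to a vertical annulus if it joins the two ends, and otherwise is parallel to an annulus $Y'$ in one end.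

**Step 3: caps and cups.** In the second case $Y'$ contains the surgery curve of that level. Otherwise the annuli of $\mathcal T$ inside the parallelism region would also be parallel into $Y'$ (their boundaries are in $Y'$, and the annulus of $\bar F$ with given boundary is unique), and pushing an innermost one through $\Sigma$ would reduce $|\mathcal T\cap\Sigma|$. Since the surgery curve $C_i$ is essential and misses $\partial Y'$, it is a core of $Y'$. Call $Y$ a *cap* of $C_i$ if it lies above $Y'$, a *cup* if it lies below. Each curve of $\mathcal T\cap\Sigma$ has one annulus of $\mathcal T$ above it and one below.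

**Step 4: no caps or cups.** Then a lift of $\mathcal T$ to the infinite cyclic cover is a chain of vertical annuli passing all levels. Its level curves give one isotopy class $\gamma$ in $F$ with $i(\gamma,C_\beta)=0$ for all $\beta$. By Claim (a), $\gamma$ is peripheral. At each level the curve cuts off an annulus next to $\partial\bar F$. The surgery curve is not in it, being neither peripheral nor inessential. So each vertical annulus cuts off from its piece a product region adjacent to $\partial\bar F\times I$. By connectedness all the curves are parallel to circles of one boundary torus. Among the curves parallel to a given boundary circle, consider the nearest one; vertical annuli are disjoint and preserve the nesting, so the annuli above and below a nearest curve end in nearest curves. The nearest curves and their annuli therefore form a closed torus, which is all of $\mathcal T$ as $\mathcal T$ is connected. The product regions fit together to a product between $\mathcal T$ and the boundary torus. So $\mathcal T$ is boundary parallel.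

**Step 5: some cap or cup.** The annuli follow each other cyclically on $\mathcal T$; moving down from a cap one must turn around somewhere to come back to it from below, and similarly for a cup. So both kinds occur. Work in the cyclic cover and go up from a cup of some $C_\beta$, through zero or more vertical annuli, until we arrive at a cap of some $C_{\beta^*}$. Suppose there is at least one vertical annulus. Then $t_{\beta^*}>t_\beta$, $C_{\beta^*}$ is isotopic to $C_\beta$, and $i(C_\beta,\cdot)=0$ for the curves at intermediate levels. Take $\beta'$ from Claim (b). If $t_{\beta^*}>t_{\beta'}$, then $C_{\beta'}$ is at an intermediate level, against $i(C_\beta,C_{\beta'})\ne0$. If $t_{\beta^*}=t_{\beta'}$, then $\beta^*=\beta'$, so $C_{\beta'}$ is isotopic to $C_\beta$, against $i(C_\beta,C_{\beta'})\ne0$. If $t_{\beta^*}<t_{\beta'}$, this contradicts the last part of Claim (b). So from every cup both ends lead directly to caps at the same level. Going down from a cap we reach a cup, and read upward this is the same situation, so again no vertical annulus occurs. Hence $\mathcal T$ consists of caps and cups at one level around a single $C_i$.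

The annuli $Y'$ all have $C_i$ as core. Caps separate their piece and are disjoint, so their annuli $Y'$ are nested, and all caps lie in the outermost parallelism region above; likewise for the cups. The outermost parallelism regions above and below, together with a thin two-sided collar of an annulus in the level containing all $Y'$, form a solid torus $V\supset\mathcal T$ with core $C_i$, and $V\setminus N(C_i)\cong T^2\times I$. An incompressible torus in $T^2\times I$ is parallel to the boundary. So $\mathcal T$ is parallel to $\partial N(C_i)$.

**Step 6: conclude.** So $W$ is atoroidal. It has at least five ends: $a$, $b$, at least one from $\Lambda_0$, and $R\ge2$ from the $C_i$. An irreducible manifold with a compressible torus boundary component is a solid torus, so the boundary of $W$ is incompressible. $W$ is not Seifert fibered, since over a base with at least four boundary circles there is an essential vertical torus. By Thurston's theorem for Haken manifolds $W$ is hyperbolic of finite volume. $\square$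

## 10. One fibered cone and the upper bounds

By Thurston's hyperbolic Dehn surgery theorem fix $m$ with $M'=M'_m$ hyperbolic. Every fibration of $M'$ has pA monodromy (Thurston), so $f_j\in\mathcal G(K\cup A;S)$ is pA on $F$. We use three facts about a finite volume hyperbolic 3-manifold.

1. (Thurston 1986) The classes represented by nowhere zero closed 1-forms, nonvanishing on the boundary tori, form a union of disjoint open cones over top-dimensional faces of the Thurston norm ball.
2. (Fried 1982; see McMullen 2000) On such a cone $\mathcal C$, $\log\lambda$ of the monodromy of primitive integral classes extends to a continuous function $h$, homogeneous of degree $-1$.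
3. (Fried, FLP Exp. 14) The suspension flows of all monodromies of classes in $\mathcal C$ agree up to isotopy and reparametrization, and every class in $\mathcal C$ is positive on every closed orbit.

**Step 1: the dilatations of the $f_j$.** By (11) and fact 1 the connected set $\{x\mathsf a+y\mathsf b:x,y\ge0,(x,y)\ne0\}$ lies in one cone $\mathcal C$, including its edges through $\mathsf a$ and $\mathsf b$. This is what the placement of the surgery curves in leaves for all $(x,y)$ was for. The segment $[\mathsf a,\mathsf b]$ is compact in $\mathcal C$; let $C$ be the maximum of $h$ on it. Then
$$\log\lambda(f_j)=h(\mathsf a+qj\mathsf b)=\frac1{1+qj}\,h\!\left(\frac{\mathsf a+qj\mathsf b}{1+qj}\right)\le\frac C{1+qj}.\tag{12}$$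

**Step 2: all large $N$.** The sphere meets $K$ in $2N_j$ points, $N_j=N_0+2qjw$, so (12) is a bound of the form $\text{const}/N_j$. Carry out Sections 7–9 for $2qw$ consecutive values $N_0\ge N_1$. They represent all residues mod $2qw$, so $\ell\le C'/N$ for the standard position of $K\cup A$ with $2N$ marks, for every large $N$. This is (7) in the case $F_0=S\setminus\{a,b\}$. With Lemma 3 and Penner's bound (2), Theorem B (i) is proved. $\square$

**Step 3: forgetting the axis.** For Theorem C take an axis $A$ for which $K$ is a closed braid. The maps $f_j$ belong to $\mathcal G(K;S)$ once we forget $A$, but $a$ and $b$ are then no longer marked, and $f_j$ is still pA only if they are not 1-prongs. We show that this is so for $j\ge1$. Suppose $a$ is a 1-prong of $f_j$. The map fixes $a$ and $b$. The index of $a$ is $0$, as a single prong is always fixed, and that of $b$ is at most $1$. The Lefschetz number is $2$, so $f_j$ has another fixed point of positive index. It is not a mark of $K$, because marks are shifted by $4$ labels mod $2N_j$ and $N_j\ge100$. So it lies in $F$ and gives a closed orbit $o$ of the suspension flow with $(\mathsf a+qj\mathsf b)(o)=1$. But $\mathsf a,\mathsf b\in\mathcal C$ are integral classes, so by fact 3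 $\mathsf a(o)$ and $\mathsf b(o)$ are positive integers, and
$$(\mathsf a+qj\mathsf b)(o)\ge1+qj\ge2,$$
a contradiction. The argument for $b$ is the same. So for $j\ge1$, $f_j$ is pA with respect to the marked set $S\cap K$ alone, belongs to $\mathcal G(K;S)$, and has the same dilatation.

By (12) and the choice of residues in Step 2, $\ell\le C'/N$ for the standard position of $K$ with $2N$ marks, for every large $N$. This is (7) in the case $F_0=S^2$. With Lemma 3 and Penner's bound (2), $\ell_k\asymp1/k$ for every knot, every bridge sphere $S$ and every $p$, which is Theorem C. $\square$
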